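\title{Random jigsaws are reconstructible above $n/\sqrt{e}$ colors}

\begin{abstract}
Color the edges of the $n\times n$ grid, including the $4n$ edges that leave it, independently and uniformly with $q$ colors, and cut the grid into its $n^2$ tiles. We prove that for every $\varepsilon>0$ and all $q\ge(1/\sqrt e+\varepsilon)n$ the multiset of tiles determines the coloring with probability $1-O_\varepsilon(1/n)$. This answers a question of Balister, Bollob\'as and Narayanan, who showed that the probability tends to $0$ for $2\le q\le n/\sqrt e$. The order $1/n$ of the error cannot be improved when $q$ is of order $n$. The proof is a first-moment bound over all rearrangements of the tiles. Rearrangements that break few adjacencies are counted by their contours. For the others we show that, outside classes of negligible weight, the $a$ freely placed tiles can be arranged in only $e^{o(n^2)}a!$ ways, at probability cost $q^{-2a}$.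
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $e_1=(0,1)$ and $e_2=(1,0)$, and view $\mathbb Z^2$ as the infinite square grid. The \emph{extended $n\times n$ grid} consists of the vertex set $V=[n]^2$ and the set $E$ of all edges of $\mathbb Z^2$ with at least one endpoint in $V$. Thus every vertex of $V$ lies on exactly four edges, and $E$ consists of $2n(n-1)$ inner edges and $4n$ outer edges. An \emph{$(n,q)$-jigsaw} is a coloring $c\colon E\to[q]=\{1,\dots,q\}$. The \emph{tile} of $v\in V$ is the ordered quadruple
\[
\bigl(c(v,v+e_1),\,c(v,v+e_2),\,c(v,v-e_1),\,c(v,v-e_2)\bigr)
\]
of the colors of its north, east, south and west edges, and the \emph{deck} of the jigsaw is the multiset of its $n^2$ tiles. A jigsaw is \emph{reconstructible} if no other $(n,q)$-jigsaw has the same deck. Let $J(n,q)$ be a uniformly random $(n,q)$-jigsaw: the edges receive independent uniform colors.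

More colors make a wrong fit less likely. In the extreme case where all edges have different colors, the only tile that fits on top of the tile of $v$ is the tile of $v+e_1$, and the only tile that fits to its right is the tile of $v+e_2$, so the jigsaw is reconstructible. By a union bound over pairs of edges this happens with probability tending to $1$ once $q/n^4\to\infty$. Far fewer colors suffice. Mossel and Ross showed that $\mathbb P(J(n,q)\text{ is reconstructible})\to0$ when $q=o(n^{2/3})$. Balister, Bollob\'as and Narayanan~\cite{BBN} showed that there is an absolute constant $C>0$ such that, as $n\to\infty$, this probability tends to $1$ if $q\ge Cn$ and to $0$ if $2\le q\le n/\sqrt e$. The problem we address comes from~\cite{BBN}: is it true that for every $\varepsilon>0$ the probability tends to $1$ for all $q\ge(1/\sqrt e+\varepsilon)n$? The answer is yes.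

\begin{theorem}\label{thm:upper}
For every $\varepsilon>0$ there is $C_\varepsilon$ such that
\[
\mathbb P\bigl(J(n,q)\text{ is not reconstructible}\bigr)\le C_\varepsilon/n
\]
for all $n\ge1$ and all $q\ge(1/\sqrt e+\varepsilon)n$.
\end{theorem}

\begin{theorem}\label{thm:lower}
There is an absolute constant $c>0$ such that for $n\ge7$ and $q\ge n^{2/3}$,
\[
\mathbb P\bigl(J(n,q)\text{ is not reconstructible}\bigr)\ge c\,n^2/q^3 .
\]
\end{theorem}

Theorem~\ref{thm:lower} is not needed for Theorem~\ref{thm:upper}. Together they show that for $(1/\sqrt e+\varepsilon)n\le q\le C'n$ the failure probability is $\Theta_{\varepsilon,C'}(1/n)$.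

\subsection*{Why $n/\sqrt e$}
The constant comes from comparing jigsaws with decks. Put $N=n^2$. Distinct reconstructible jigsaws have distinct decks, and a deck is a multiset of $N$ elements of $[q]^4$. The number of such multisets is $\binom{q^4+N-1}{N}\le(q^4+N)^N/N!\le q^{4N}e^{N^2/q^4}(e/N)^N$. Dividing by the number $q^{2N+2n}$ of jigsaws gives
\[
\mathbb P\bigl(J(n,q)\text{ is reconstructible}\bigr)\le e^{n^4/q^4}\Bigl(\frac{eq^2}{n^2}\Bigr)^{n^2}q^{-2n},
\]
which tends to $0$ when $c_0n\le q\le n/\sqrt e$ for a fixed $c_0>0$: there are not enough decks. The same numbers appear from the other side. The tiles can be laid out in $N!$ ways, and a layout that has nothing in common with the original one must pass $2n(n-1)$ color tests. So the expected number of such layouts that fit should be about $N!\,q^{-2n(n-1)}=(n^2/eq^2)^{n^2}e^{O(n\log n)}$ for $q$ of order $n$, which is exponentially small in $n^2$ for $q\ge(1/\sqrt e+\varepsilon)n$. One therefore guesses that $n/\sqrt e$ is the threshold, provided that layouts which keep part of the original picture do not contribute more. These layouts pass many of their tests for free, and bounding their contribution is the content of this paper.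

\subsection*{Outline of the proof}
Section~\ref{sec:cost} attaches to each rearrangement $\tau$ of the tiles an integer $r(\tau)$ such that $\tau$ fits with probability $q^{-r(\tau)}$, and the number $D(\tau)$ of adjacencies that it breaks. We bound $\sum_\tau q^{-r(\tau)}$ in two regimes.

For $D\le\delta n^2$ (Sections~\ref{sec:contours} and~\ref{sec:few}) the rearrangement moves rigid blocks, and we count the contours that separate them. The full sum does not tend to $0$, because the deck contains two equal tiles with probability bounded away from $0$ when $q$ is of order $n$; exchanging them changes nothing, and we discard such rearrangements first.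

For $D>\delta n^2$ (Section~\ref{sec:many}) we reveal the tiles one at a time. Some number $a$ of them are placed freely and each of these costs $q^{-2}$; most of the others are forced. The direct count gives $n^{2a}$ placements, times $e^{O(n^2)}$ for saying which sites are free. To reach the constant $1/\sqrt e$ we need $a!\approx(a/e)^a$ in place of $n^{2a}$ and $e^{o(n^2)}$ in place of $e^{O(n^2)}$. Both follow once we know that the free sites and the forced sites form large regions and that the forced regions move rigidly. Every rearrangement without this structure admits a shorter description that saves a factor $n^{-\gamma n^2}$, which beats all factors $e^{O(n^2)}$.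

\subsection*{Standard estimates}
We use $(N/e)^N\le N!\le e\sqrt N(N/e)^N$ for integers $N\ge1$, and
\begin{equation}\label{eq:binom}
\sum_{j\le k}\binom Nj\le\Bigl(\frac{eN}k\Bigr)^k\quad(0<k\le N,\ k\text{ real}),\qquad\qquad \Bigl(\frac Dt\Bigr)^t\le e^D\quad(0<t\le D).
\end{equation}
The first bound holds since $(k/N)^k\sum_{j\le k}\binom Nj\le\sum_j\binom Nj(k/N)^j\le e^k$, the second since $\log(D/t)\le D/t$.

\section{Rearrangements and their cost}\label{sec:cost}

\subsection{Links, arcs and cycles}
A \emph{link} is a pair $\ell=(u,u+e)$ with $u,u+e\in V$ and $e\in\{e_1,e_2\}$. Its \emph{tail} is $u$ and its \emph{head} is $u+e$; it is \emph{vertical} if $e=e_1$ and \emph{horizontal} if $e=e_2$. Let $\Lambda$ be the set of the $2n(n-1)$ links. The links with head $u$ are the \emph{south link} $\ell_{\mathrm S}(u)=(u-e_1,u)$ and the \emph{west link} $\ell_{\mathrm W}(u)=(u-e_2,u)$, when they exist. A link is \emph{inside} $X\subseteq V$ if both its ends lie in $X$.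

A \emph{rearrangement} is a bijection $\tau\colon V\to V$, read as follows: the tile of $J$ at $\tau(u)$ is placed at position $u$. We call elements of $V$ \emph{sites} when they are arguments of $\tau$ and \emph{tiles} when they are values. If a jigsaw $J'$ has the same deck as $J$, there is a rearrangement $\tau$ such that the tile of $J'$ at $u$ is the tile of $J$ at $\tau(u)$ for every $u$; we say that $\tau$ \emph{represents} $J'$. The pair $J,\tau$ determines $J'$, and $\tau=\mathrm{id}$ gives $J'=J$.

Across a link $\ell=(u,u+e)$ two edges of the original grid are glued together, namely
\[
\alpha(\ell)=\{\tau(u),\tau(u)+e\}\in E\qquad\text{and}\qquad\beta(\ell)=\{\tau(u+e)-e,\tau(u+e)\}\in E .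
\]
Call $\tau$ \emph{consistent} with the coloring $c$ of $J$ if $c(\alpha(\ell))=c(\beta(\ell))$ for all $\ell\in\Lambda$. If $\tau$ represents some $J'$, it is consistent, both colors being the color of $\ell$ in $J'$.

The conditions $c(\alpha(\ell))=c(\beta(\ell))$ need not be independent, and a digraph records the dependence. For $X\subseteq V$ let $\Gamma_X$ be the digraph with vertex set $E$ and one arc $\alpha(\ell)\to\beta(\ell)$ for each link $\ell$ inside $X$; it depends only on $\tau|_X$. For $e\in\{e_1,e_2\}$,
\begin{equation}\label{eq:inout}
\begin{aligned}
&\text{an arc out of }\{t,t+e\}\text{ can only come from the link in direction }e\text{ with tail }\tau^{-1}(t),\\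
&\text{an arc into }\{t-e,t\}\text{ can only come from the link in direction }e\text{ with head }\tau^{-1}(t).
\end{aligned}
\end{equation}
So all in-degrees and out-degrees are at most $1$, and the components of $\Gamma_X$ are directed paths (possibly single vertices) and directed cycles (possibly loops). Each component is purely vertical or purely horizontal. We identify arcs with links, so a link lies in at most one cycle. If $\ell'$ follows $\ell$ on a cycle in direction $e$, then $\beta(\ell)=\alpha(\ell')$, that is,
\begin{equation}\label{eq:consecutive}
\tau(\operatorname{head}\ell)=\tau(\operatorname{tail}\ell')+e .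
\end{equation}
A link $(u,u+e)$ is \emph{preserved} if $\tau(u+e)=\tau(u)+e$, which by~\eqref{eq:consecutive} means that its arc is a loop; otherwise it is \emph{broken}. Let $D=D(\tau)$ be the number of broken links, let $Z$ be the number of cycles of $\Gamma_V$, and let $r=r(\tau)=|\Lambda|-Z$.

\begin{lemma}\label{lem:cost}
For every rearrangement $\tau$:
\begin{enumerate}
\item[(a)] $\mathbb P(\tau\text{ is consistent with }J(n,q))=q^{-r(\tau)}$;
\item[(b)] $D/2\le r\le D$;
\item[(c)] $D(\tau)=0$ if and only if $\tau=\mathrm{id}$, and $D(\tau^{-1})=D(\tau)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Consistency says that $c$ is constant on each component of $\Gamma_V$. A path has one vertex more than it has arcs and a cycle has as many vertices as arcs, so there are $|E|-|\Lambda|+Z$ components, and the probability is $q^{|E|-|\Lambda|+Z}/q^{|E|}$.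

(b) There are $|\Lambda|-D$ loops, so $r=D-Z'$ where $Z'$ is the number of other cycles. Each of these consists of at least two broken links, so $0\le Z'\le D/2$.

(c) If no link is broken, $\tau$ is a translation mapping $V$ onto $V$. The map $(u,u+e)\mapsto(\tau(u),\tau(u)+e)$ is a bijection from the preserved links of $\tau$ to those of $\tau^{-1}$.
\end{proof}

\subsection{Three swaps}\label{sub:swaps}
The smallest rearrangements show which terms of $\sum_\tau q^{-r(\tau)}$ matter when $q$ is of order $n$.

\begin{example}[Two interior tiles]\label{ex:interior}
Let $v,v'$ be nonadjacent sites with all four neighbors in $V$, and let $\tau$ be the transposition of $v$ and $v'$. The eight links at $v$ and $v'$ are broken. The link $(v,v+e_1)$ has the arc $\{v',v'+e_1\}\to\{v,v+e_1\}$, and the link $(v',v'+e_1)$ has the reverse arc. The same happens in the other three directions, so the broken links form four cycles of length $2$, and $D=8$, $r=4$. There are about $n^4/2$ such $\tau$, and their total weight, of order $n^4/q^4$, does not tend to $0$. They are harmless: consistency says that the tiles of $v$ and $v'$ are equal, and then $J'=J$.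
\end{example}

\begin{example}[Two boundary tiles]\label{ex:boundary}
Let $v,v'$ be nonadjacent sites of the bottom row other than the corners. The transposition has $D=6$ and three cycles of length $2$, so $r=3$. The total weight is of order $n^2/q^3$. Now the south colors are unconstrained, and $J'\ne J$ when they differ. This is the source of the error term $1/n$, and of Theorem~\ref{thm:lower}.
\end{example}

\begin{example}[Two dominoes]\label{ex:domino}
Exchange two horizontal dominoes $\{v,v+e_2\}$ and $\{v',v'+e_2\}$ that lie in the interior and do not touch. Each has perimeter $6$, so $D=12$, the broken links form six cycles of length $2$, and $r=6$. The total weight is at most $n^4/q^6$.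
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Consider the sites $(x,1)$ with $x$ even and $2\le x\le n-1$; there are $N=\lfloor(n-1)/2\rfloor$ of them. Their north, east, west and south edges are all distinct, so their triples of north, east and west colors are independent and uniform in $[q]^3$, and independent of their south colors. Call a pair of these sites \emph{exchangeable} if the two triples are equal and the two south colors differ. A south edge of the bottom row belongs to one tile only, so interchanging the two south colors of an exchangeable pair interchanges two tiles and leaves the others alone. This gives a different jigsaw with the same deck.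

There are $P=\binom N2$ pairs. Each is exchangeable with probability $q^{-3}(1-1/q)\ge\frac12q^{-3}$. Two distinct pairs are both exchangeable with probability at most $q^{-6}$: if they are disjoint we need two independent coincidences of triples, and if they share a site we need three equal triples. By the Bonferroni inequality $\mathbb P(\bigcup_iA_i)\ge\sum_i\mathbb P(A_i)-\sum_{i<j}\mathbb P(A_i\cap A_j)$, the failure probability is at least $\frac12Pq^{-3}-\frac12P^2q^{-6}$. Since $P\le n^2/8$ and $q^3\ge n^2$, we have $Pq^{-3}\le\frac18$, so the bound is at least $\frac14Pq^{-3}$. For $n\ge7$ we have $N\ge3$ and $N\ge(n-2)/2\ge5n/14$, whence $P\ge N^2/3\ge n^2/24$.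
\end{proof}

\subsection{Revealing one site at a time}
All our counting arguments describe $\tau$ by partial information. A statement such as ``$\tau|_X$ and $\ell$ determine $\tau(u)$'' means that a rule independent of $\tau$ computes $\tau(u)$ from these data. The rule is always the following one.

\begin{lemma}[Ends of a path]\label{lem:ends}
Let $X\subseteq V$ and $g,g'\in E$. Suppose that in $\Gamma_X$ the vertex $g$ has no in-arc, $g'$ has no out-arc, and there is a directed path of length $\ge0$ from $g$ to $g'$. Then $g$ is the first vertex of the component of $g'$, and $g'$ is the last vertex of the component of $g$. So, given $\tau|_X$, each of $g,g'$ determines the other. The hypothesis on arcs holds if $g=\beta(\ell)$ and $g'=\alpha(\ell')$ with $\ell,\ell'$ not inside $X$.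
\end{lemma}

\begin{proof}
The common component is a path, because $g$ has no in-arc, and it starts at $g$ and ends at $g'$. By~\eqref{eq:inout} the only link that can give an arc into $\beta(\ell)$ is $\ell$, and the only link that can give an arc out of $\alpha(\ell')$ is $\ell'$.
\end{proof}

A linear order of $V$ is \emph{admissible} if every site comes after its south and west neighbors. Fix such an order and let $X_u$ be the set of sites before $u$. A link is inside an initial segment of the order if and only if its head is. So passing from $\Gamma_{X_u}$ to $\Gamma_{X_u\cup\{u\}}$ adds the $d(u)\le2$ links among $\ell_{\mathrm S}(u),\ell_{\mathrm W}(u)$ that exist. The links of a cycle have the same direction and hence distinct heads. The one whose head $u$ comes last is the \emph{closing link} of the cycle, and the cycle is \emph{completed at $u$}. Let $\operatorname{cyc}(u)\le d(u)$ be the number of cycles completed at $u$.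

\begin{lemma}\label{lem:reveal}
\begin{enumerate}
\item[(a)] $r=\sum_{u\in V}\bigl(d(u)-\operatorname{cyc}(u)\bigr)$, and all terms are nonnegative.
\item[(b)] If $\ell\in\{\ell_{\mathrm S}(u),\ell_{\mathrm W}(u)\}$ is a closing link, then $\tau|_{X_u}$ and $\ell$ determine $\tau(u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\sum d(u)=|\Lambda|$ and $\sum\operatorname{cyc}(u)=Z$. (b) The rest of the cycle is a path in $\Gamma_{X_u}$ from $\beta(\ell)$ to $\alpha(\ell)$. The edge $\alpha(\ell)$ is known because the tail of $\ell$ is in $X_u$. Lemma~\ref{lem:ends} gives $\beta(\ell)=\{\tau(u)-e,\tau(u)\}$.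
\end{proof}

This is the trade-off behind the whole proof. A site with two incoming links either costs the full factor $q^{-2}$, or costs less and has its tile forced.

\subsection{Reduction to two sums}
We first remove the rearrangements of Example~\ref{ex:interior}. A site $u$ is \emph{isolated} for $\tau$ if its four neighbors are in $V$ and there is $t_0\in\mathbb Z^2$ with $\tau(u+f)=t_0+f$ for all $f\in\{\pm e_1,\pm e_2\}$, but $\tau(u)\ne t_0$. In words, the four neighbors of $u$ are the original neighbors of the tile $t_0$, correctly placed, and a different tile sits between them.

\begin{lemma}\label{lem:isolated}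
If $\tau$ minimizes $D$ among the rearrangements representing $J'$, then $\tau$ has no isolated site.
\end{lemma}

\begin{proof}
Let $u$ be isolated, with $t_0$ as above. Then $t_0\in V$, since $t_0\pm e_1\in V$. Put $t_1=\tau(u)$ and $u_0=\tau^{-1}(t_0)\ne u$. For each direction $f$, consistency across the link between $u$ and $u+f$ says that the color of $t_1$ in direction $f$ equals the color of $t_0+f$ in direction $-f$, which is the color of $t_0$ in direction $f$. So the tiles of $J$ at $t_0$ and $t_1$ are equal, and interchanging the values of $\tau$ at $u$ and $u_0$ gives a rearrangement $\tau'$ representing the same $J'$.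

The site $u_0$ is not adjacent to $u$, since the neighbors of $u$ carry the tiles $t_0+f\ne t_0$. The four links at $u$ are broken for $\tau$, because $\tau(u)\ne t_0$, and preserved for $\tau'$. If the link between $u_0$ and $u_0+f$ were preserved for $\tau$, then $\tau(u_0+f)=t_0+f=\tau(u+f)$, so $u_0=u$. Thus all links at $u_0$ are already broken for $\tau$. No other link changes, so $D(\tau')\le D(\tau)-4$, a contradiction.
\end{proof}

\begin{proposition}[Few broken links]\label{prop:few}
There are absolute constants $\delta\in(0,\frac1{2e}]$ and $M$ such that for all large $n$ and all $q\ge n/\sqrt e$, the sum of $q^{-r(\tau)}$ over all $\tau$ with no isolated site and $1\le D(\tau)\le\delta n^2$ is at most $M/n$.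
\end{proposition}

\begin{proposition}[Many broken links]\label{prop:many}
Let $\delta$ be as in Proposition~\ref{prop:few}. For every $\varepsilon>0$ there is $c>0$ such that $\sum_{\tau:\,D(\tau)>\delta n^2}q^{-r(\tau)}\le e^{-cn^2}$ for all large $n$ and all $q\ge(1/\sqrt e+\varepsilon)n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose that $J'\ne J$ has the deck of $J$, and let $\tau$ minimize $D$ among the rearrangements representing $J'$. Then $\tau$ is consistent, $D(\tau)\ge1$ by Lemma~\ref{lem:cost}(c), and $\tau$ has no isolated site by Lemma~\ref{lem:isolated}. By Lemma~\ref{lem:cost}(a), the union bound and the two propositions, the failure probability is at most $M/n+e^{-cn^2}$ for $n\ge n_0(\varepsilon)$, uniformly in $q$. Taking $C_\varepsilon\ge n_0(\varepsilon)$ covers the smaller $n$.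
\end{proof}

From now on $n$ is large: larger than an absolute constant in Sections~\ref{sec:contours} and~\ref{sec:few}, and larger than a constant depending on $\varepsilon$ in Section~\ref{sec:many}.

\section{Blocks, holes and contours}\label{sec:contours}

A rearrangement with few broken links moves rigid pieces. This section describes the pieces and the curves between them. The facts are visible in Figure~\ref{fig:contours}, but pieces may touch at corners and be nested, and the encoding of Section~\ref{sec:few} depends on the exact statements. We derive them from three theorems of plane topology; see Kuratowski~\cite{Kur}. Let $S^2=\mathbb R^2\cup\{\infty\}$. A closed set $A\subseteq S^2$ \emph{separates} points $p,p'\notin A$ if they lie in different components of $S^2\setminus A$.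
\begin{enumerate}
\item[(T1)] If $F$ is a connected subset of a connected space $S$ and $U$ is a component of $S\setminus F$, then $S\setminus U$ is connected.
\item[(T2)] ($S^2$ is unicoherent.) If $S^2=A\cup B$ with $A,B$ closed and connected, then $A\cap B$ is connected.
\item[(T3)] (Janiszewski.) If $A,B\subseteq S^2$ are closed, $A\cap B$ is empty or connected, and points $p,p'\notin A\cup B$ are separated neither by $A$ nor by $B$, then they are not separated by $A\cup B$.
\end{enumerate}

\subsection{Definitions}
Let $Q=[\frac12,n+\frac12]^2$ and $\operatorname{ext}Q=S^2\setminus Q$. For $v\in V$ let $\operatorname{cell}(v)$ be the closed unit square centered at $v$. The corners of cells are called \emph{vertices}, and the closed unit segments bounding cells are called \emph{sides}. Each edge of $E$ crosses exactly one side, and we identify the two: links correspond to the sides shared by two cells, and outer edges to the $4n$ sides that make up $\partial Q$. A side is \emph{broken} if it belongs to a broken link.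

Let $K$ be the union of $\partial Q$ and the broken sides. Let $K_0$ be the component of $K$ containing $\partial Q$; the other components are the \emph{inner contours}. Let $D_0$ be the number of broken sides in $K_0$ and $D_1=D-D_0$.

The \emph{blocks} of $\tau$ are the classes of sites connected through preserved links. On a block $b$ the vector $v_b=\tau(u)-u$ is constant, so two adjacent sites of one block are joined by a preserved link. Hence a link is broken if and only if its ends lie in different blocks. If three of the four sides at an interior vertex are unbroken, the four cells there lie in one block. So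
\begin{equation}\label{eq:notone}
\text{the number of broken sides at an interior vertex is never exactly }1.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!25] (1,6) rectangle (5,9) (5,2) rectangle (9,5);
\fill[white] (2,7) rectangle (4,8) (6,3) rectangle (8,4);
\draw[gray!50] (0,0) grid (10,10);
\draw[very thick] (0,0) rectangle (10,10) (1,6) rectangle (5,9) (2,7) rectangle (4,8)
  (5,2) rectangle (9,5) (6,3) rectangle (8,4)
  (2,0) -- (2,1) -- (3,1) -- (3,0) (6,0) -- (6,1) -- (7,1) -- (7,0);
\node at (1.5,8.5) {\small $b_1$};
\node at (2.5,7.5) {\small $d_1$};
\node at (5.5,4.5) {\small $b_2$};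
\node at (6.5,3.5) {\small $d_2$};
\node at (7.5,7.5) {\small $b^*$};
\end{tikzpicture}
\caption{The set $K$ (thick) of a rearrangement of the $10\times10$ grid. The two shaded rings $b_1,b_2$ are exchanged by the translations $\pm(4,-4)$, two tiles of the bottom row are exchanged, and all other tiles, including the dominoes $d_1,d_2$, stay in place. There are seven blocks, $D_0=6$ and $D_1=40$. The four inner contours bound the four holes: the two $4\times3$ rectangles are holes of $b^*$, and the domino $d_i$ fills the hole of $b_i$.}
\label{fig:contours}
\end{figure}

For a block $b$ let $F_b$ be the interior of $\bigcup_{u\in b}\operatorname{cell}(u)$. It consists of the open cells of $b$, the open sides between two cells of $b$, and the vertices whose four cells are in $b$. So $F_b$ is open, connected and disjoint from $K$. Conversely, a point of $\operatorname{int}Q\setminus K$ on an open side or at a vertex has all its adjacent cells in one block. Thus the sets $F_b$ are the components of $\operatorname{int}Q\setminus K$, and $\partial F_b\subseteq K$.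

The set $S^2\setminus F_b$ is the union of $\overline{\operatorname{ext}Q}$ and the closed cells not in $b$, so it has finitely many components, all closed. Let $U_0(b)$ be the one containing $\infty$. The set $K_0\cup\operatorname{ext}Q$ is connected and misses $F_b$, so
\begin{equation}\label{eq:K0inU0}
K_0\cup\operatorname{ext}Q\subseteq U_0(b)\qquad\text{for every block }b .
\end{equation}
Every other component $U$ is a union of closed cells disjoint from $\partial Q$, and we call the pair $(b,U)$ a \emph{hole} of $\tau$. Finally let $\hat F_b=S^2\setminus U_0(b)$, the block with its holes filled in. It is open, and connected by (T1).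

\subsection{Holes correspond to inner contours}

\begin{lemma}\label{lem:boundary}
For every component $U$ of $S^2\setminus F_b$, the boundary $\partial U$ is a nonempty subset of $\partial F_b$ and lies in a single component of $K$.
\end{lemma}

\begin{proof}
The set $U$ is closed and connected. By (T1), $S^2\setminus U$ is connected, hence so is its closure. By (T2), $\partial U=U\cap\overline{S^2\setminus U}$ is connected, and it is nonempty because $S^2$ is connected. The other components of $S^2\setminus F_b$ are finitely many closed sets disjoint from $U$, so points outside $U$ and close enough to $U$ lie in $F_b$. Hence $\partial U\subseteq\overline{F_b}\setminus F_b=\partial F_b\subseteq K$.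
\end{proof}

For an inner contour $\kappa$ let $W_\kappa$ be the component of $S^2\setminus\kappa$ containing $\infty$, and let $H_\kappa=S^2\setminus W_\kappa$ be the region that $\kappa$ encloses, $\kappa$ included.

\begin{lemma}\label{lem:holes}
The map sending a hole $(b,U)$ to the component of $K$ containing $\partial U$ is a bijection from the holes of $\tau$ to the inner contours. If $(b,U)$ is sent to $\kappa$, then $U=H_\kappa$.
\end{lemma}

\begin{proof}
For a hole $(b,U)$ we have $\partial U\subseteq U$, and $U$ is disjoint from $U_0(b)\supseteq K_0$. So the component containing $\partial U$ is an inner contour.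

\emph{Existence.} Fix an inner contour $\kappa$ and write $W=W_\kappa$, $H=H_\kappa$. The point to prove is that a single block surrounds $H$. The set $H$ is closed, connected by (T1), contains $\kappa$, and $\partial H=\partial W\subseteq\kappa$. The connected set $K_0\cup\operatorname{ext}Q$ contains $\infty$ and misses $\kappa$, so it lies in $W$, and $H\subseteq\operatorname{int}Q$. Every component of $K$ other than $\kappa$ lies in $W$ or in $H$. Let $K''$ be the union of those in $W$; then $\partial Q\subseteq K''$ and $K\subseteq H\cup K''$. Disjoint sides are at distance at least $1$, so $\operatorname{dist}(\kappa,K'')\ge1$. A straight segment from $H$ to $K''\subseteq W$ meets $\partial H\subseteq\kappa$, so $\operatorname{dist}(H,K'')\ge1$. Let $N$ be the set of points of $\mathbb R^2$ at distance less than $\frac14$ from $H$. It is open, connected, misses $K''\supseteq\partial Q$, and therefore lies in $\operatorname{int}Q$. Also $N\setminus H\ne\emptyset$, because $H$ is compact.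

Two points of $N\setminus H$ are not separated by $H$, since $S^2\setminus H=W$ is connected, and not separated by $K''$, since $N$ is connected and misses $K''$. As $H\cap K''=\emptyset$, (T3) shows that $N\setminus H$ lies in one component of $S^2\setminus(H\cup K'')$. This component is connected, misses $K\supseteq\partial Q$ and meets $\operatorname{int}Q$, so it lies in $F_b$ for one block $b$. Thus $N\setminus H\subseteq F_b$. The connected set $F_b$ misses $\kappa$ and meets $W$, so $F_b\subseteq W$. Let $U$ be the component of $S^2\setminus F_b$ containing the connected set $H$. Then $U\cap N=H$, so $H$ is open and closed in $U$, and $U=H$. Since $\infty\notin H$, the pair $(b,U)$ is a hole, and $\partial U\subseteq\kappa$.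

\emph{Uniqueness.} Let $(b',U')$ be any hole with $\partial U'\subseteq\kappa$. The set $\kappa$ is connected, misses $F_{b'}$ and meets $U'$, so $\kappa\subseteq U'$. The set $F_{b'}$ is connected and misses $\kappa$, so it lies in $W$ or in $H$. If $F_{b'}\subseteq H$, then $\overline W\subseteq W\cup\kappa$ is connected, misses $F_{b'}$ and meets $\kappa\subseteq U'$; so $\infty\in\overline W\subseteq U'$, which is false. Hence $F_{b'}\subseteq W$. By Lemma~\ref{lem:boundary}, $\partial U'\subseteq\overline{F_{b'}}\cap H$, so $F_{b'}$ contains points of $N\setminus H\subseteq F_b$. Therefore $b'=b$, and $U'=U$ because both contain $\kappa$.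
\end{proof}

Locating an inner contour costs a factor $n^2$, while its $s$ sides contribute about $q^{-s/2}$ by Lemma~\ref{lem:cost}(b). For $s=4$ the two cancel, as in Example~\ref{ex:interior}. The next lemma is the only place where the absence of isolated sites is used.

\begin{lemma}\label{lem:six}
If $\tau$ has no isolated site, every inner contour has at least six sides.
\end{lemma}

\begin{proof}
Let $\kappa$ correspond to the hole $(b,U)$, and let $U$ consist of $s\ge1$ cells. As $U$ misses $\partial Q$, every side of a cell of $U$ is shared with another cell. If that cell is not in $U$ it belongs to $b$, since otherwise it would lie in the component $U$; so the side lies in $\partial U\subseteq\kappa$. Each row that contains a cell of $U$ contributes at least two such sides, at its leftmost and rightmost cell, and so does each column. If $s\ge2$ there are at least three occupied rows and columns together, giving six sides. If $s=1$, say $U=\operatorname{cell}(u)$, then the four neighbors of $u$ are in $b$ and $u\notin b$. With $t_0=u+v_b$ we have $\tau(u+f)=t_0+f$ for all four $f$, and $\tau(u)\ne t_0$ because the links at $u$ are broken. So $u$ is isolated.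
\end{proof}

\subsection{The boundary of the grid}
A \emph{boundary site} is a site in row $1$ or $n$ or in column $1$ or $n$. If $K_0$ is too short to cross the grid, one block reaches all four edges of $Q$ and cannot move.

\begin{lemma}\label{lem:main}
If $D_0<n$, there is a block $b^*$, determined by $K$, such that $v_{b^*}=0$ and at most $2D_0$ boundary sites lie outside $b^*$.
\end{lemma}

\begin{proof}
Let $b$ be a block containing a boundary site $w$. A side of $\operatorname{cell}(w)$ on $\partial Q$ lies in $U_0(b)\cap\overline{F_b}\subseteq\partial U_0(b)$, so $\partial\hat F_b=\partial U_0(b)\subseteq K_0$ by Lemma~\ref{lem:boundary}. The set $\hat F_b$ is open, connected, disjoint from $K_0$ by~\eqref{eq:K0inU0}, and has its boundary in $K_0$; so it is a component of $S^2\setminus K_0$. If $b'\ne b$ also contains a boundary site, then $\hat F_{b'}\ne\hat F_b$. Otherwise the connected set $F_{b'}\subseteq\hat F_b\setminus F_b$ lies in a hole $U$ of $b$, so $\overline{F_{b'}}\subseteq U$; but $\overline{F_{b'}}$ meets $\partial Q$ and $U$ does not. Consequently, boundary sites whose open cells lie in one component of $S^2\setminus K_0$ belong to one block.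

The open strip of column $x$ is $(x-\frac12,x+\frac12)\times(\frac12,n+\frac12)$, and the open strip of a row is defined with the coordinates exchanged. The side of a vertical link meets the strip of exactly one column and of no row, and the side of a horizontal link meets the strip of exactly one row and of no column. Let $n_c$ columns and $n_r$ rows have strips that meet $K_0$; then $n_c+n_r\le D_0<n$. So some row strip and some column strip miss $K_0$. Every row strip meets every column strip, so all strips that miss $K_0$ lie in one component of $S^2\setminus K_0$, and the boundary sites at their ends lie in one block $b^*$. This block contains sites in rows $1$ and $n$ and in columns $1$ and $n$, and $b^*+v_{b^*}\subseteq V$, so $v_{b^*}=0$. A boundary site outside $b^*$ is an end of one of the $n_c+n_r$ strips that meet $K_0$, so there are at most $2D_0$ of them.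
\end{proof}

Sites in the first row and column have fewer incoming links and so pay less in Lemma~\ref{lem:reveal}(a). We need to bound this loss. Let $p_{\mathrm S},p_{\mathrm N}$ be the numbers of broken horizontal links in rows $1$ and $n$, let $p_{\mathrm W},p_{\mathrm E}$ be the numbers of broken vertical links in columns $1$ and $n$, and put $p=\min(p_{\mathrm S},p_{\mathrm N})+\min(p_{\mathrm W},p_{\mathrm E})$.

\begin{lemma}\label{lem:touch}
We have $p\le D$, $\ p/2\le\min(D_0/6,n)+\frac23$, and $p=0$ if $D_0=0$.
\end{lemma}

\begin{proof}
The links counted by $p'=p_{\mathrm S}+p_{\mathrm N}+p_{\mathrm W}+p_{\mathrm E}$ are exactly the broken links whose sides touch $\partial Q$. These \emph{touching} sides lie in $K_0$, so $p\le p'\le D_0\le D$. Also $p\le2n$. The inner end of a touching side is an interior vertex, so by~\eqref{eq:notone} it lies on a second broken side, which is also in $K_0$. Leave out the at most $8$ touching sides that end at one of the four interior vertices nearest to the corners of $Q$. For every other touching side, its inner end lies on no other side that touches $\partial Q$. So the second side is nontouching, and each endpoint of a nontouching side is used by at most one touching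 side. Hence $p'-8\le2(D_0-p')$, and $p\le p'/2\le D_0/3+\frac43$.
\end{proof}

\section{Rearrangements with few broken links}\label{sec:few}

We prove Proposition~\ref{prop:few}. A rearrangement is given by $K$ and the vectors $v_b$. Choosing $K$ costs $n^2$ for each of the $m\le D/6$ inner contours. When the sites are revealed in order, some blocks have their vector forced by a cycle, and each of the remaining $f$ blocks contributes $2$ to $r$. Allowing $n^2$ values for each unforced vector would give the bound $n^{2m+2f}q^{-\max(D/2,\,2f)}$, which is too weak: the two savings do not add up. In Example~\ref{ex:domino} we have $m=2$, one domino is unforced, and this count gives $n^6q^{-6}$ where the truth is $n^4q^{-6}$.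

The remedy is that the first tile of an unforced block cannot come from just anywhere. It has been cut out of the original grid, so it sits in a corner of a contour of $\tau^{-1}$, and there are at most $D+1$ such corners. To name a corner we need the contours of $\tau^{-1}$, and we cannot afford another factor $n^2$ to locate each of them. But by Lemma~\ref{lem:holes} each inner contour of $\tau^{-1}$ surrounds the translate of a hole of $\tau$, so its position relative to the surrounding block is known for free. We therefore work with relative positions and recover the absolute ones at the end.

\subsection{First sites and free blocks}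
Let $\rho$ be the reflection of $V$ in its horizontal or vertical axis, and let $\tau'=\rho\tau\rho$. The map $\rho$ sends links to links, reversing those of one direction, and it carries $\Gamma_V$ for $\tau$ to $\Gamma_V$ for $\tau'$ with the arcs of that direction reversed: for a reversed link the edges $\alpha$ and $\beta$ change roles. So $r$, $D$, $D_0$ and the absence of isolated sites are unchanged. The first reflection exchanges $p_{\mathrm S}$ with $p_{\mathrm N}$ and the second exchanges $p_{\mathrm W}$ with $p_{\mathrm E}$. Call $\tau$ \emph{normalized} if $p_{\mathrm S}\le p_{\mathrm N}$ and $p_{\mathrm W}\le p_{\mathrm E}$, so that $p=p_{\mathrm S}+p_{\mathrm W}$. At the cost of a factor $4$ we may sum over normalized $\tau$ only.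

We use the row-by-row order (rows from bottom to top, each from left to right), which is admissible. Let $u$ be the first site of a block $b$. No cell of $b$ lies in a lower row, so the closed half-plane below $\operatorname{cell}(u)$ lies in $U_0(b)$. The west neighbor cell, if it exists, is not in $b$ and meets this half-plane, so it lies in $U_0(b)$ too; if it does not exist, the west side of $\operatorname{cell}(u)$ is on $\partial Q$. Hence
\begin{equation}\label{eq:first}
\text{the south and west sides of the first cell of }b\text{ lie in }\partial U_0(b),
\end{equation}
and the links $\ell_{\mathrm S}(u),\ell_{\mathrm W}(u)$ are broken or absent. Every first site other than $(1,1)$ is thus the head of a broken link, so there are at most $D+1$ blocks.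

A block with first site $u$ is \emph{free} if no cycle is completed at $u$. It has \emph{type S} if $\ell_{\mathrm S}(u)$ is a closing link, and \emph{type W} in the remaining case, where $\ell_{\mathrm W}(u)$ is a closing link. Let $f$ be the number of free blocks. A first site has $d(u)=2$ unless it is $(1,1)$, or lies in row $1$ with a broken west link, or lies in column $1$ with a broken south link; in the last two cases $d(u)=1$. By Lemma~\ref{lem:reveal}(a), for normalized $\tau$,
\begin{equation}\label{eq:rfree}
r\ge2f-p-2 .
\end{equation}

\subsection{Addresses}
Let $\tilde K,\tilde K_0$ be the sets $K,K_0$ for $\tau^{-1}$. The blocks of $\tau^{-1}$ are the sets $\tau(b)=b+v_b$, and $F_{\tau(b)}=F_b+v_b$. A translation extends to a homeomorphism of $S^2$ fixing $\infty$. So $U_0(\tau(b))=U_0(b)+v_b$, and the holes of $\tau^{-1}$ are exactly the pairs $(\tau(b),U+v_b)$ with $(b,U)$ a hole of $\tau$.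

Let $\mathcal I$ consist of the holes of $\tau$ and the symbol $0$. By Lemma~\ref{lem:holes} applied to $\tau^{-1}$, the components of $\tilde K$ are indexed by $\mathcal I$: put $\tilde\kappa_0=\tilde K_0$, and for $i=(b,U)$ let $\tilde\kappa_i$ be the component containing $\partial U+v_b$. Put $z_0=0$, and $z_i=v_b$ for $i=(b,U)$. The \emph{shape} of $\tilde\kappa_i$ is $\sigma_i=\tilde\kappa_i-z_i$; for $i=(b,U)$ it contains $\partial U$. The \emph{address} of a side $s\subseteq\tilde\kappa_i$ is the pair $(i,s-z_i)$. Distinct sides of $\tilde K$ have distinct addresses.

For a block $b$, let $i(b)\in\mathcal I$ be the index of the component of $\tilde K$ containing $\partial U_0(\tau(b))$, which exists by Lemma~\ref{lem:boundary}, and let $o(b)=v_b-z_{i(b)}$. The pair $(i(b),o(b))$ is the \emph{location} of $b$. In Figure~\ref{fig:contours}, the domino $d_1$ stays in place and is surrounded in the original grid by $\tau(b_2)$. So $i(d_1)$ is the hole of $b_2$ and $o(d_1)=-v_{b_2}=(4,-4)$. In the same way $i(b_2)$ is a hole of $b^*$, and $i(b^*)=0$.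

Let $s$ be a side of $\operatorname{cell}(u)$, $u\in b$, that is broken or lies on $\partial Q$. Then $s$ lies in exactly one component $U$ of $S^2\setminus F_b$, and $s\subseteq\partial U$. Translating by $v_b$, we see that $s+v_b\subseteq\tilde K$ and
\begin{equation}\label{eq:address}
\text{the address of }s+v_b\text{ is }
\begin{cases}
\bigl((b,U),\,s\bigr)&\text{if }(b,U)\text{ is a hole},\\
\bigl(i(b),\,s+o(b)\bigr)&\text{if }U=U_0(b).
\end{cases}
\end{equation}
The \emph{anchor} of $b$ is the address of the south side of $\operatorname{cell}(\tau(u))$, where $u$ is the first site of $b$.

\begin{lemma}[Encoding]\label{lem:encode}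
Consider the data
\begin{enumerate}
\item[(D1)] the set $K$;
\item[(D2)] the shapes $\sigma_i$, $i\in\mathcal I$;
\item[(D3)] the type (free, S or W) of every block;
\item[(D4)] the anchor of every free block.
\end{enumerate}
They determine $\tau$, and given \textup{(D1)--(D3)} there are at most $(D+1)^f$ possibilities for \textup{(D4)}.
\end{lemma}

\begin{proof}
The set $K$ determines the blocks, the holes and $\mathcal I$.

\emph{All locations are determined.} We go through the blocks in the order of their first sites. Let $u$ be the first site of $b$, and suppose that all blocks meeting $X_u$ have known locations. By~\eqref{eq:first} and~\eqref{eq:address}, the south side $s$ and the west side $s'$ of $\operatorname{cell}(u)$ give sides $s+v_b$, $s'+v_b$ of $\operatorname{cell}(\tau(u))$ with addresses $(i(b),s+o(b))$ and $(i(b),s'+o(b))$. So either address yields the location of $b$. If $b$ is free, the first address is its anchor. Otherwise let $\ell$ be the closing link named by the type; we must find the address of $\beta(\ell)$.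

Let $\ell'=(w,w+e)$ be a broken link with side $s''$, and let $b_1\ni w$, $b_2\ni w+e$ be the blocks of its ends. Then $\alpha(\ell')=s''+v_{b_1}$ and $\beta(\ell')=s''+v_{b_2}$. By~\eqref{eq:address} we know the addresses of both when $\ell'$ is inside $X_u$, and we know the address of $\alpha(\ell)$, as $\ell$ is broken and has its tail in $X_u$. So we know the subgraph of $\Gamma_{X_u}$ formed by the broken links, with its vertices renamed injectively by their addresses. A preserved link is a loop and forms a component by itself. By Lemma~\ref{lem:ends}, $\beta(\ell)$ is the first vertex of the path component of $\Gamma_{X_u}$ that ends at $\alpha(\ell)$, and this path consists of broken links. We read off its first address.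

\emph{The locations determine the vectors.} If $i(b)=0$, then $v_b=o(b)$. If $i(b)=(b',U')$, then $v_b=o(b)+v_{b'}$; call $b'$ the parent of $b$. It suffices to show that passing to the parent increases the area of $\hat F_{\tau(b)}$, for then the chain of parents ends at a block with index $0$. Let $\kappa=\tilde\kappa_{i(b)}$. The connected set $W_\kappa$ contains $\infty$, an interior point of $U_0(\tau(b))$, and misses $\partial U_0(\tau(b))\subseteq\kappa$. So $W_\kappa\subseteq U_0(\tau(b))$, and by Lemma~\ref{lem:holes} for $\tau^{-1}$ we get $\hat F_{\tau(b)}\subseteq H_\kappa=U'+v_{b'}$. On the other hand $\hat F_{\tau(b')}$ contains the disjoint union of $U'+v_{b'}$ and $F_{\tau(b')}$, and the latter has positive area.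

\emph{The number of anchors.} An anchor has the form $(i,s)$, where $s$ is the south side of a unit square whose south and west sides both lie in $\sigma_i$. The set of such pairs is determined by (D2). Translating by $z_i$ maps it injectively to the set of cells whose south and west sides both lie in $\tilde K$: these two sides determine the square, they lie in $Q$, and being connected they lie in a single $\tilde\kappa_i$. Each such cell other than $\operatorname{cell}(1,1)$ belongs to the head of a broken link of $\tau^{-1}$, so there are at most $D(\tau^{-1})+1=D+1$ of them.
\end{proof}

\subsection{Counting the data}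
In the rest of this section $M$ denotes an absolute constant whose value may change from line to line. Since $D\ge1$, constant factors and powers of $D$ are absorbed in $M^D$. We use one counting fact. A connected union of $s$ sides is a connected graph with $s$ edges, so from any of its vertices there is a closed walk that traverses each edge twice; hence at most $4^{2s}=16^s$ such unions contain a given vertex. There are at most $2^D$ sequences of positive integers with sum at most $D$. So
\begin{equation}\label{eq:roots}
\begin{aligned}
&\text{given a list of vertices, there are at most }32^D\text{ lists of connected unions of sides,}\\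
&\text{one through each vertex, with at most }D\text{ sides in total.}
\end{aligned}
\end{equation}

A \emph{boundary piece} of $\tau$ is a component of the union of the $D_0$ broken sides in $K_0$, without $\partial Q$. Each boundary piece touches $\partial Q$. At most one broken side ends at a given vertex of $\partial Q$. By~\eqref{eq:notone}, no piece consists of one side. In a piece of two sides, the common vertex is interior and the two other ends are on $\partial Q$, so the piece cuts off a corner cell. Let $\mu_2$ be the number of these pieces, $\mu$ the number of pieces with at least three sides, and $m$ the number of inner contours. If $\tau$ has no isolated site, Lemma~\ref{lem:six} gives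
\begin{equation}\label{eq:mmu}
D_1\ge6m,\qquad D_0\ge3\mu+2\mu_2 .
\end{equation}

\begin{lemma}\label{lem:data}
Given $D\ge1$, $m$ and $\mu$, there are at most $M^D\binom{n^2}m\binom{4n}\mu$ possibilities for the data \textup{(D1)--(D3)}.
\end{lemma}

\begin{proof}
(D1) Choose one vertex on each inner contour, in at most $\binom{n^2}m$ ways, and one vertex of $\partial Q$ on each boundary piece with at least three sides, in at most $\binom{4n}\mu$ ways. Apply~\eqref{eq:roots}, and choose the two-side pieces in at most $2^4$ ways.

(D2), holes. The shape $\sigma_{(b,U)}$ contains the lexicographically least vertex of $U$, which is known from $K$, and these shapes have at most $D$ sides in total. Apply~\eqref{eq:roots}.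

(D2), index $0$. The set $\tilde K_0$ is the union of $\partial Q$ and the boundary pieces of $\tau^{-1}$. Choose a vertex of $\partial Q$ on each piece and apply~\eqref{eq:roots}. If $D_0\ge n$, the set of chosen vertices is one of $2^{4n}\le16^D$. If $D_0<n$, this bound is too weak, and we use the block $b^*$ of Lemma~\ref{lem:main}, which is also a block of $\tau^{-1}$ since $\tau(b^*)=b^*$. A chosen vertex is the end of a side that is broken for $\tau^{-1}$, so it is not a corner of $Q$ and its two adjacent boundary cells are not both in $b^*$. Each boundary cell has exactly two vertices on $\partial Q$ that are not corners of $Q$. So the chosen vertices lie in a set of size at most $4D_0$ known from $K$, and there are at most $2^{4D_0}\le16^D$ choices.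

(D3) There are at most $3^{D+1}$ choices.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:few}}
All sums are over normalized $\tau$ without isolated sites.

\emph{Bounded $D$.} Let $1\le D\le11$. By Lemmas~\ref{lem:encode} and~\ref{lem:data} and $f\le D+1$, at most $Mn^{2m+\mu}$ rearrangements have given $D,m,\mu$. We claim that $r\ge2m+\mu+1$. By Lemma~\ref{lem:cost}(b) and~\eqref{eq:mmu}, $r\ge\lceil D/2\rceil\ge\lceil3m+\frac32\mu+\mu_2\rceil$. If $m\ge1$ or $\mu\ge2$, then $r-2m-\mu\ge m+\mu/2\ge1$. If $m=0$ and $\mu=1$, then $r\ge\lceil3/2\rceil=2$. If $m=\mu=0$, then $r\ge\lceil D/2\rceil\ge1$. Since $q^{-r}\le e^{r/2}n^{-r}$ and $r\le D\le11$,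
\begin{equation}\label{eq:smallD}
\sum_{1\le D(\tau)\le11}q^{-r(\tau)}\le\frac Mn .
\end{equation}
Example~\ref{ex:boundary} has $m=0$, $\mu=2$, $r=3$, so the inequality $r\ge2m+\mu+1$ is attained.

\emph{General $D$.} Let $1\le D\le n^2/2e$ and $\xi=D/n^2$. Fix the data (D1)--(D3); they determine $f$ and $p$. Put $R=\max(D/2,\,2f-p-2)$, so that $R\le r$ by Lemma~\ref{lem:cost}(b) and~\eqref{eq:rfree}, and $f\le\frac12(R+p)+1$. We have $D+1\le2D\le n^2/e\le q^2$; this is where $\delta\le1/2e$ is used. So the rearrangements with these data have total weight at most
\[
(D+1)^fq^{-R}\le\Bigl(\frac{2D}{q^2}\Bigr)^{R/2}(2D)^{p/2+1}\le\Bigl(\frac{2D}{q^2}\Bigr)^{D/4}(2D)^{p/2+1}\le M^D\xi^{D/4}D^{p/2},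
\]
where the last step uses $2D/q^2\le2e\xi$ and $p\le D$.

Now fix $D_0$, and let $\Sigma(D,D_0)$ be the total weight of the $\tau$ with these values of $D$ and $D_0$. By~\eqref{eq:mmu} and~\eqref{eq:binom}, for $D_1\ge1$,
\[
\sum_{m\le D_1/6}\binom{n^2}m\le\Bigl(\frac{6en^2}{D_1}\Bigr)^{D_1/6}=\Bigl(\frac{6e}\xi\cdot\frac D{D_1}\Bigr)^{D_1/6}\le M^D\xi^{-D_1/6},
\]
and the final bound also holds for $D_1=0$. Put $\Phi=\sum_{\mu\le D_0/3}\binom{4n}\mu$, put $y=\min(D_0/6,n)$, and note that $D^{p/2}\le D^{y+2/3}$ by Lemma~\ref{lem:touch}. Since $D/4-D_1/6=D/12+D_0/6$, Lemma~\ref{lem:data} gives
\[
\Sigma(D,D_0)\le M^D\xi^{D/12}\cdot\Phi\,\xi^{D_0/6}D^{y} .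
\]
We show that the second factor is at most $M^D$. If $D_0=0$, it equals $1$. If $1\le D_0<n$, then $y=D_0/6$, and~\eqref{eq:binom} gives $\Phi\le(12en/D_0)^{D_0/3}\le M^D(n/D)^{D_0/3}$, while $\xi^{D_0/6}D^{D_0/6}=(D/n)^{D_0/3}$; the product is at most $M^D$. If $D_0\ge n$, then $D\ge n$, so $\Phi\le2^{4n}\le16^D$; and since $\xi\le1$ and $y\le D_0/6$,
\[
\xi^{D_0/6}D^y\le(\xi D)^y=(D/n)^{2y}\le(D/n)^{2n}\le e^{2D}.
\]
So there is an absolute constant $M_1$ with $\Sigma(D,D_0)\le(M_1\xi^{1/12})^D$ in all cases.

Let $\delta=\min\bigl(1/2e,\,(4M_1)^{-12}\bigr)$. There are $D+1$ values of $D_0$. For $12\le D\le\sqrt n$ we have $\xi\le n^{-3/2}$, and these $D$ contribute at most $\sum_{D\ge12}(D+1)(M_1n^{-1/8})^D=O(n^{-3/2})$. For $\sqrt n<D\le\delta n^2$ we have $M_1\xi^{1/12}\le\frac14$, and these $D$ contribute at most $\sum_{D>\sqrt n}(D+1)4^{-D}=O(2^{-\sqrt n})$. Together with~\eqref{eq:smallD} and the factor $4$ for normalization, this proves Proposition~\ref{prop:few}. \qed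

\section{Rearrangements with many broken links}\label{sec:many}

We prove Proposition~\ref{prop:many}. Fix $\varepsilon>0$ and let $q\ge(1/\sqrt e+\varepsilon)n$.

\subsection{Constants}
For $0<s\le1$ let $\omega(s)=s\log(8e/s)$, which tends to $0$ as $s\to0$. Let $\theta=\frac\delta4\log(1+\varepsilon\sqrt e)$; the final sum will have a margin $e^{-\theta n^2}$, and all entropy terms must fit into half of it. For $\zeta\in(0,\frac1{13}]$ put
\[
L=\Bigl\lceil\frac{1000}\zeta\Bigr\rceil,\quad\lambda=\Bigl\lceil\frac{32L^2}\zeta\Bigr\rceil,\quad\iota=\frac\zeta{32L^2},\quad h=\Bigl\lceil\frac3\iota\Bigr\rceil,\quad\eta=\frac1{100h^2},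
\]
\[
\omega^*=\omega(\iota)+\omega(13\zeta)+\eta\log\frac{2e}\eta+2\eta\log\frac e{2\eta}.
\]
As $\zeta\to0$, also $\iota,\eta,\omega^*\to0$. Fix $\zeta$ so small that $\eta\le\delta/8$ and $\omega^*\le\theta/2$. All these constants depend only on $\varepsilon$, and \emph{bounded} means bounded in terms of them.

\subsection{The strip order, types and gain}
Our arguments look ahead a bounded number of steps in the order of revelation, and we want both the north and the east neighbor of a typical site to be within reach. The row-by-row order does not allow this. Instead cut the rows into \emph{strips} of $h$ consecutive rows, starting at row $1$; the last strip may be incomplete. The part of a column inside a strip is a \emph{strip-column}. Order the strips from bottom to top, the strip-columns of a strip from left to right, and the sites of a strip-column from bottom to top. This \emph{strip order} is admissible, and from now on $X_u$, closing links and completed cycles refer to it.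

Let $\partial V$ be the set of the $2n-1$ sites in row $1$ or column $1$; they have $d(u)\le1$. Every other site has $d(u)=2$, and we put it in $A$, $B$ or $C$ according to whether $0$, $1$ or $2$ cycles are completed at it. The \emph{types} of $\tau$ are the sets $A,B,C$ together with, for each $u\in B$, the name of its closing link; there are at most $4^{n^2}$ possibilities. Let $a=|A|$. By Lemma~\ref{lem:reveal}(a),
\begin{equation}\label{eq:rtypes}
2a+|B|\le r\le2a+|B|+2n .
\end{equation}
In Example~\ref{ex:interior}, with $v'$ at least two strips above $v$, the site $v$ is in $A$. The sites $v+e_1$ and $v+e_2$ are in $B$: one incoming link is a loop and the other waits for its partner. All other sites outside $\partial V$ are in $C$, among them $v'$, $v'+e_1$ and $v'+e_2$, where the four cycles of length $2$ are completed. Indeed $r=2\cdot1+2$.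

At a site of $C$ both incoming links are closing links, and a link lies in only one cycle. Hence
\begin{equation}\label{eq:nonclosing}
\text{a link of a cycle other than its closing link does not have its head in }C .
\end{equation}

A \emph{unit} is a choice of an element of $V$. The \emph{baseline encoding} of $\tau$ lists the types and then reveals $\tau$ in the strip order, spending a unit at each site of $A\cup\partial V$. At sites of $B\cup C$ the tile is determined by Lemma~\ref{lem:reveal}(b). This uses at most $a+2n$ units, so the total weight of all $\tau$ with $|A|=a$ is at most $4^{n^2}n^{4n}(n^2/q^2)^a$. This bound is too large by a factor $e^{O(n^2)}$ only. So any class of rearrangements in which a positive fraction of $n^2$ units can be saved has very small weight. Call a class $\mathcal N$ of rearrangements \emph{negligible} if $\sum_{\tau\in\mathcal N}q^{-r(\tau)}\le e^{-n^2}$ for all large $n$ and all $q\ge n/\sqrt e$.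

\begin{lemma}[Gain]\label{lem:gain}
Let $\gamma,M>0$ be constants. Suppose that every $\tau\in\mathcal N$ is determined by one of at most $e^{Mn^2}$ items of auxiliary data and a sequence of at most $|A|+2n-\gamma n^2$ units. Then $\mathcal N$ is negligible.
\end{lemma}

\begin{proof}
There are at most $2n^{2k}$ sequences of at most $k$ units. By~\eqref{eq:rtypes} and $n^2/q^2\le e$, the $\tau\in\mathcal N$ with $|A|=a$ have total weight at most $2e^{Mn^2}n^{4n-2\gamma n^2}(n^2/q^2)^a\le2e^{(M+1)n^2}n^{4n-2\gamma n^2}$. The sum over $0\le a\le n^2$ is at most $e^{-n^2}$ for large $n$.
\end{proof}

We shall define four negligible classes $\mathcal N_1,\dots,\mathcal N_4$. Outside them, $B$ is small, few links join sites of different types, and almost all links at sites of $C$ are preserved. The first class is the simplest: a site of $B$ costs a factor $q^{-1}$ and offers no choice.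

\begin{lemma}\label{lem:N1}
The class $\mathcal N_1=\{\tau:|B|>\eta n^2\}$ is negligible.
\end{lemma}

\begin{proof}
By the baseline encoding and $r\ge2a+\eta n^2$, the weight is at most $(n^2+1)\,4^{n^2}n^{4n}e^{n^2}(\sqrt e/n)^{\eta n^2}$.
\end{proof}

\subsection{Looking ahead, and self-chained tiles}
Here is the smallest case of the mechanism that saves units. Let $v\in A$ and $u=v+e_1\in C$ be consecutive in the order, and let $X=X_v$. The baseline encoding spends one unit at $v$. We try to reveal $u$ first. The west link of $u$ has its tail in $X$. Suppose that the cycle it closes has all its other links inside $X$. Then there is a path in $\Gamma_X$ from the west edge of $\tau(u)$ to the known edge $\alpha(\ell_{\mathrm W}(u))$, and Lemma~\ref{lem:ends} gives $\tau(u)$. Suppose also that the cycle closed by $\ell_{\mathrm S}(u)$ has all its other links inside $X$. Then there is a path in $\Gamma_X$ from the south edge of $\tau(u)$ to the north edge of $\tau(v)$, and Lemma~\ref{lem:ends} gives $\tau(v)$. No unit has been spent: the free tile is determined by the forced tile that follows it.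

The second step fails if the cycle closed by $\ell_{\mathrm S}(u)$ also contains $\ell_{\mathrm S}(v)$. Then one path of $\Gamma_X$ leads from the south edge of $\tau(u)$ to $\alpha(\ell_{\mathrm S}(v))$, which only determines $\tau(u)$ a second time, and another leads from the south edge of $\tau(v)$ to the north edge of the same tile. We first show that this is rare.

A tile $t\notin\tau(X)$ is \emph{self-chained} in $\Gamma_X$ in direction $e\in\{e_1,e_2\}$ if $\Gamma_X$ has a path from $\{t-e,t\}$ to $\{t,t+e\}$. For instance, if the tile $t+e_1$ has been placed directly above the tile $t-e_1$, that link is the arc $\{t-e_1,t\}\to\{t,t+e_1\}$. Let $Y$ be the set of sites $u\notin\partial V$ such that $\tau(u)$ is self-chained in $\Gamma_{X_u}$. Call a site $s$ \emph{flagged in direction $e$} if the link $\ell=(s-e,s)$ exists and lies on a path of $\Gamma_{X_s\cup\{s\}}$ from $\{t-e,t\}$ to $\{t,t+e\}$ for some tile $t\notin\tau(X_s\cup\{s\})$. Let $\mathcal N_2$ be the class of $\tau$ with at least $\eta n^2$ flagged sites in $A$.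

\begin{lemma}\label{lem:N2}
The class $\mathcal N_2$ is negligible, and $|Y|\le4\eta n^2+4n$ for $\tau\notin\mathcal N_1\cup\mathcal N_2$.
\end{lemma}

\begin{proof}
Let $s$ be flagged in direction $e$, with $\ell$ and $t$ as above. The link $\ell$ is the only link in direction $e$ that is inside $X_s\cup\{s\}$ and not inside $X_s$. So the path consists of a path in $\Gamma_{X_s}$ from $\{t-e,t\}$ to $\alpha(\ell)$, the arc of $\ell$, and a path in $\Gamma_{X_s}$ from $\beta(\ell)$ to $\{t,t+e\}$. By~\eqref{eq:inout}, $\{t-e,t\}$ has no in-arc and $\{t,t+e\}$ has no out-arc in $\Gamma_{X_s\cup\{s\}}$. Lemma~\ref{lem:ends} applied to the first part shows that $\tau|_{X_s}$, $s$ and $e$ determine $t$. Applied to the second part, it shows that they then determine $\beta(\ell)$, hence $\tau(s)$. Moreover $\ell$ lies on a path component of $\Gamma_{X_s\cup\{s\}}$, so it is not a closing link and $s\notin C$.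

For $\tau\in\mathcal N_2$, give the types and, for each site, whether it is flagged and in which direction ($3^{n^2}$ possibilities). Run the baseline encoding, spending no unit at flagged sites of $A$. Lemma~\ref{lem:gain} applies with $\gamma=\eta$.

Let $u\in Y$ and $t=\tau(u)$, with a path in $\Gamma_{X_u}$ in direction $e$. Its ends are different edges, so it has at least one link. Let $s$ be the last of the heads of its links in the order. Then $s$ comes before $u$, so $t\notin\tau(X_s\cup\{s\})$, and $s$ is flagged in direction $e$ with this $t$. Since $(s,e)$ determines $t$, the map $u\mapsto(s,e)$ is injective. Flagged sites lie in $A\cup B\cup\partial V$, so for $\tau\notin\mathcal N_1\cup\mathcal N_2$ we get $|Y|\le2(\eta n^2+\eta n^2+2n)$.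
\end{proof}

\subsection{Windows}
We now organize the look-ahead argument so that it handles all ways in which the new cycles can pass through the new links. A \emph{window} is a set $I\subseteq(A\cup C)\setminus Y$ of consecutive sites in the strip order. Let $X$ be the set of sites before $I$. The \emph{window links} are the $2|I|$ links with head in $I$; these are the links inside $X\cup I$ that are not inside $X$. The \emph{new cycles} are the cycles of $\Gamma_{X\cup I}$ that are not cycles of $\Gamma_X$. If $\ell_1,\dots,\ell_j$ are the window links of a new cycle in cyclic order, call $\ell_{i+1}$ the \emph{successor} of $\ell_i$ and $\ell_i$ the \emph{predecessor} of $\ell_{i+1}$ (indices mod $j$; for $j=1$ the link is its own successor). There is a path in $\Gamma_X$ from $\beta(\ell_i)$ to $\alpha(\ell_{i+1})$.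

Define a graph $G_I$ on $I\cup\{\mathrm{root}\}$: for each window link $\ell$ with successor $\ell'$, join the head of $\ell$ to the tail of $\ell'$ if this tail is in $I$, and to the root otherwise. Write $y\sim z$ if $y,z$ are in the same component of $G_I$, and let $\nu(I)$ be the number of components that do not contain the root. The window is \emph{gainful} if $\nu(I)<|A\cap I|$. Let $\mathcal N_3$ be the class of $\tau$ with at least $\eta n^2$ pairwise disjoint gainful windows of size at most $h+1$.

\begin{lemma}\label{lem:N3}
The class $\mathcal N_3$ is negligible.
\end{lemma}

\begin{proof}
Let $I$ be a window. The successor map is a partial map from the window links to themselves, so it is one of at most $(2|I|+1)^{2|I|}$, and it determines $G_I$. Let $\ell'$ be the successor of $\ell$. Given $\tau|_X$, the edges $\beta(\ell)$ and $\alpha(\ell')$ determine each other by Lemma~\ref{lem:ends}. So an edge of $G_I$ from $y$ to the root determines $\tau(y)$, and along an edge between $y,z\in I$ the tiles $\tau(y)$ and $\tau(z)$ determine each other. Given $\tau|_X$ and the successor map, $\tau|_I$ is therefore determined by $\nu(I)$ units, one for the first site of each component without the root.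

For $\tau\in\mathcal N_3$ give the types, the first and last sites of the windows ($4^{n^2}$ possibilities) and their successor maps (at most $(2h+3)^{2n^2}$ possibilities). Run the baseline encoding, but reveal each window at once, with $\nu(I)\le|A\cap I|-1$ units. Lemma~\ref{lem:gain} applies with $\gamma=\eta$.
\end{proof}

Two facts about $G_I$ are used to find gainful windows. First, \emph{$G_I$ has no loop}: a loop at $y$ is a path in $\Gamma_X\subseteq\Gamma_{X_y}$ from $\{\tau(y)-e,\tau(y)\}$ to $\{\tau(y),\tau(y)+e\}$, which would put $y$ in $Y$. Second, the new cycles are those completed at sites of $C\cap I$, so both incoming links of $u\in C\cap I$ have a successor and a predecessor, and by~\eqref{eq:nonclosing} \emph{the successor and the predecessor of an incoming link $\ell$ of $u\in C\cap I$ are either $\ell$ itself or links in the same direction with head in $A\cap I$}.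

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!30] (0,0) rectangle (1,3) (1,0) rectangle (2,1) (2,0) rectangle (4,4) (4,0) rectangle (6,2);
\draw[gray!60] (0,0) grid (6,5);
\draw[very thick] (1,1) rectangle (2,5) (2,0) rectangle (3,2);
\node at (1.5,1.5) {\small $w_2$};
\node at (1.5,2.5) {\small $w_3$};
\node at (1.5,3.5) {\small $w_4$};
\node at (1.5,4.5) {\small $w_5$};
\node at (2.5,0.5) {\small $u_1$};
\node at (2.5,1.5) {\small $u_2$};
\end{tikzpicture}
\caption{Six consecutive columns of a strip of height $h=5$, revealed column by column from left to right and each column from the bottom up. Sites of type $C$ are shaded, sites of type $A$ are white, and the heights of the shaded parts are $3,1,4,4,2,2$. The increase from $1$ to $4$ produces the horizontal window $\{w_2,\dots,w_5,u_1,u_2\}$ (thick), which consists of $h+1$ consecutive sites.}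
\label{fig:window}
\end{figure}

\begin{lemma}\label{lem:windows}
The following windows are gainful.
\begin{enumerate}
\item[(a)] \emph{Vertical:} $I=\{v,u\}$ with $u=v+e_1$ in the same strip, $v\in A$, $u\in C$.
\item[(b)] \emph{Horizontal:} $I=\{w_k,\dots,w_h,u_1,\dots,u_k\}$, where $w_1,\dots,w_h$ and $u_1,\dots,u_h$ are the sites, from bottom to top, of two consecutive strip-columns of a full strip, $1\le k\le h$, $w_k,\dots,w_h\in A$ and $u_1,\dots,u_k\in C$; see Figure~\ref{fig:window}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The successor of $\ell_{\mathrm W}(u)$ is $\ell_{\mathrm W}(u)$ or $\ell_{\mathrm W}(v)$. Both have their tail in $X$, so $u\sim\mathrm{root}$. The tail of $\ell_{\mathrm S}(u)$ is $v$, so $v$ is joined to the head of the predecessor of $\ell_{\mathrm S}(u)$, which is $u$ or $v$. There is no loop, so $v\sim u\sim\mathrm{root}$ and $\nu(I)=0<1$.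

(b) The tail of $\ell_{\mathrm W}(u_k)$ is $w_k$, and all other horizontal window links have their tails in $X$. For $i<k$ the successor of $\ell_{\mathrm W}(u_i)$ is itself or some $\ell_{\mathrm W}(w_j)$, so $u_i\sim\mathrm{root}$. The successor of $\ell_{\mathrm W}(u_k)$ is itself or some $\ell_{\mathrm W}(w_j)$, so $u_k\sim w_k$ or $u_k\sim\mathrm{root}$. Thus every component without the root contains one of the sites $w_k,\dots,w_h$ of $A\cap I$. It remains to show that some $w_j\sim\mathrm{root}$ or that two of the $w_j$ lie in one component.

The tail of $\ell_{\mathrm S}(u_k)$ is in $X$ if $k=1$ and is $u_{k-1}\sim\mathrm{root}$ if $k\ge2$. So the head $y$ of the predecessor of $\ell_{\mathrm S}(u_k)$ satisfies $y\sim\mathrm{root}$. If $y$ is some $w_j$, we are done. Otherwise $y=u_k\sim\mathrm{root}$. Let $y'$ be the head of the predecessor of $\ell_{\mathrm W}(u_k)$; it is joined to $w_k$, and $y'\ne w_k$ as there is no loop. If $y'=u_k$, then $w_k\sim\mathrm{root}$. If not, $y'=w_j$ with $j\ne k$ and $w_j\sim w_k$.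
\end{proof}

\subsection{Interfaces are rare}
An \emph{interface link} is a link whose ends are neither both in $A$ nor both in $C$. Lemma~\ref{lem:windows} only penalizes a site of $C$ that follows a site of $A$; there is no gain in the opposite pattern. But inside a strip-column the opposite pattern can then occur only once, and along a strip the height of the $C$-part cannot decrease by much more than it increases.

\begin{lemma}\label{lem:interface}
If $\tau\notin\mathcal N_1\cup\mathcal N_2\cup\mathcal N_3$, there are at most $\iota n^2$ interface links.
\end{lemma}

\begin{proof}
Call a strip-column \emph{bad} if (1) it lies in the first strip, in an incomplete strip or in column $1$, or (2) it contains a site of $B\cup Y$, or (3) it contains sites $v\in A$ and $v+e_1\in C$. Otherwise it is \emph{good}. At most $3n$ strip-columns satisfy (1), and at most $|B|+|Y|\le5\eta n^2+4n$ satisfy (2). A strip-column satisfying only (3) contains a vertical window, so fewer than $\eta n^2$ do, as $\tau\notin\mathcal N_3$. In total at most $7\eta n^2$ strip-columns are bad.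

A good strip-column consists, from the bottom, of $i$ sites of $C$ followed by $h-i$ sites of $A$; call $i$ its \emph{height}. Let two consecutive strip-columns of a strip be good, with heights $i<i'$. Then $k=i+1$ gives a horizontal window. These windows are pairwise disjoint: in a strip-column of height $i'$, the window shared with the left neighbor uses sites of $C$ and the window shared with the right neighbor uses sites of $A$. So there are fewer than $\eta n^2$ increases, and they sum to at most $h\eta n^2$. In a maximal run of consecutive good strip-columns, the decreases exceed the increases by the first height minus the last, which is at most $h$. There are at most $7\eta n^2+n/h+1$ runs, so the decreases sum to at most $h\eta n^2+h(7\eta n^2+n/h+1)\le9h\eta n^2$.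

Now count interface links. At most $4h\cdot7\eta n^2$ links have an end in a bad strip-column. At most $n^2/h$ vertical links join two strips. Each of the at most $n^2/h$ good strip-columns contains at most one vertical interface link. Two consecutive good strip-columns of heights $i,i'$ are joined by $|i-i'|$ horizontal interface links, at most $10h\eta n^2$ in total. The sum is at most $(2/h+38h\eta)n^2=2.38\,n^2/h\le\iota n^2$.
\end{proof}

\subsection{Forced regions move rigidly}
By Lemma~\ref{lem:interface}, $C$ consists mostly of large regions. We want the set of tiles $\tau(C)$ to be as simple as $C$ itself, and for that the links in these regions must be preserved. Let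
\[
C^*=\{u\in C:\ \ell_{\mathrm S}(u)\text{ or }\ell_{\mathrm W}(u)\text{ is broken}\},
\]
and let $\mathcal N_4$ be the class of $\tau$ with at most $\iota n^2$ interface links and $|C^*|\ge\zeta n^2$. At a site of $C^*$ a cycle of length at least $2$ is completed. Its other links were revealed earlier, possibly far away, so windows do not see them. By~\eqref{eq:nonclosing} most of them have both ends in $A$, where the baseline encoding spends units. The plan is to reveal a box $R\subseteq C$ together with these partner sites. The cycles impose so many relations~\eqref{eq:consecutive} among their tiles that, even after paying to locate the partners, fewer units are needed than there are partners.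

\begin{lemma}\label{lem:N4}
The class $\mathcal N_4$ is negligible.
\end{lemma}

\begin{proof}
Let $\tau\in\mathcal N_4$. Cover all but at most $2Ln$ sites of $V$ by disjoint $L\times L$ boxes. If a box $R$ is contained in $C$, every link inside $R$ is the closing link of a cycle; let $\mathcal Z_R$ be the set of these $2L(L-1)$ distinct cycles. A cycle has one closing link, so it lies in at most one $\mathcal Z_R$. Call $R$ \emph{usable} if $R\subseteq C$, all cycles in $\mathcal Z_R$ have length at most $\lambda$, and all their nonclosing links have both ends in $A$. Call $R$ \emph{rich} if $|C^*\cap R|\ge\zeta L^2/4$.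

\emph{Step 1: there are at least $\zeta n^2/2L^2$ usable rich boxes.} A box that meets $C$ and is not contained in $C$ contains an interface link, so there are at most $\iota n^2$ such boxes. Cycles are disjoint, so at most $2n^2/\lambda$ have length greater than $\lambda$. By~\eqref{eq:nonclosing}, a nonclosing link whose ends are not both in $A$ is an interface link, and it spoils at most one box. So at most $(2\iota+2/\lambda)n^2$ boxes meet $C$ and are unusable. Together with the uncovered sites they contain at most $L^2(2\iota+2/\lambda)n^2+2Ln\le\frac\zeta8n^2+2Ln\le\frac\zeta4n^2$ sites. The boxes that are not rich contain at most $\frac\zeta4n^2$ sites of $C^*$. The remaining sites of $C^*$, at least $\frac\zeta2n^2$, lie in usable rich boxes, at most $L^2$ in each.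

\emph{Step 2: describing one box with its partners.} Fix a usable rich box $R$. Let $P_R\subseteq A$ be the set of ends of the nonclosing links of cycles in $\mathcal Z_R$. Then $|P_R|\le4L^2\lambda$, and $P_R\cap R=\emptyset$. Let $g_R$ be the number of components of the graph on $P_R$ whose edges are these nonclosing links. Let $H_R$ be the graph on $R\cup P_R$ that joins the head of $\ell$ to the tail of $\ell'$ whenever $\ell'$ follows $\ell$ on a cycle in $\mathcal Z_R$, and let $k_R$ be its number of components. The first graph relates positions and the second relates tiles: by~\eqref{eq:consecutive}, sites adjacent in $H_R$ carry tiles that differ by a known vector $\pm e$, and in particular they are distinct.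

Given $R$, the set $P_R$ and the map $\tau|_{R\cup P_R}$ are determined by $g_R+k_R$ units and a bounded amount of information. Indeed, one unit locates one site of each of the $g_R$ components. The number $g_R$ and the shapes of these components, which are connected sets of at most $4L^2\lambda$ sites, are bounded information. So are the cycles of $\mathcal Z_R$, which are at most $2L^2$ sequences of at most $\lambda$ links inside the known bounded set $R\cup P_R$. This gives $H_R$ with its tile differences, and one unit gives the tile of the first site of each of its $k_R$ components.

\emph{Step 3: $|P_R|-g_R-k_R\ge1$.} Every component counted by $g_R$ contains a link, so $g_R\le|P_R|/2$. Let $P'$ be the set of sites of $P_R$ whose component in $H_R$ meets $R$, and let $k'$ be the number of components of $H_R$ that meet $R$. Every site of $P_R$ is a head or a tail of a link on a cycle of $\mathcal Z_R$, so it has a neighbor in $H_R$. Hence the components that miss $R$ have at least two sites each, and there are at most $\frac12|P_R\setminus P'|$ of them. Therefore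
\[
|P_R|-g_R-k_R\ge\tfrac12|P_R|-\tfrac12|P_R\setminus P'|-k'=\tfrac12|P'|-k' .
\]

To bound $k'$, let $R^\circ$ be $R$ without its outer layer, so $|R\setminus R^\circ|\le4L$. For $u\in R^\circ$ all four links at $u$ are inside $R$ and lie on cycles of $\mathcal Z_R$. Apply~\eqref{eq:consecutive} to the two links with head $u$ and the links that follow them: the tiles $\tau(u)-e_1$ and $\tau(u)-e_2$ are carried by neighbors of $u$ in $H_R$. Apply it to the two links with tail $u$ and the links that precede them: so are $\tau(u)+e_1$ and $\tau(u)+e_2$. Let $T$ be a component of $H_R$ with $S=T\cap R^\circ\ne\emptyset$. The finite set $\tau(S)$ has four distinct grid neighbors outside itself: above a topmost, below a bottommost, left of a leftmost and right of a rightmost element. They are carried by four sites of $T\setminus R^\circ\subseteq P'\cup(R\setminus R^\circ)$. So at most $\frac14(|P'|+4L)$ components meet $R^\circ$. At most $4L$ other components meet $R$, and $k'\le\frac14|P'|+5L$. This is the step that uses two dimensions: with only two outside neighbors we would get $\frac12|P'|$ and no gain.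

Finally $P'$ is large because $R$ is rich. Each $u\in C^*\cap R$ outside the bottom row and the left column of $R$ is the head of a broken link inside $R$, which closes a cycle that is not a loop. So at least $\zeta L^2/4-2L\ge\zeta L^2/8$ cycles in $\mathcal Z_R$ are not loops. On such a cycle, the link following the closing link is nonclosing, and its tail lies in $P_R$ and is joined in $H_R$ to the head of the closing link, which is in $R$; so this tail is in $P'$. A site is the tail of at most two links, so $|P'|\ge\zeta L^2/16$. Since $\zeta L\ge1000$,
\[
|P_R|-g_R-k_R\ge\tfrac14|P'|-5L\ge L\Bigl(\frac{\zeta L}{64}-5\Bigr)\ge1 .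
\]

\emph{Step 4: the encoding.} A site has at most four links, each on at most one cycle, so it lies in $P_R$ for at most four boxes $R$. Hence each $P_R$ meets at most $12L^2\lambda$ others, and a greedy choice selects at least $\gamma n^2$ usable rich boxes with pairwise disjoint sets $P_R$, where $\gamma=\zeta/\bigl(2L^2(12L^2\lambda+1)\bigr)$. Give the types, the selected boxes and, as in Step~2, the sets $P_R$ and the maps $\tau|_{R\cup P_R}$; the auxiliary data take $e^{O(n^2)}$ values. Then go through the remaining sites in the strip order. When a remaining site $u$ is reached, $\tau|_{X_u}$ is known. Spend a unit if $u\in A\cup\partial V$, and use Lemma~\ref{lem:reveal}(b) if $u\in B\cup C$. The number of units is at most $\sum_R(g_R+k_R)+\bigl(a-\sum_R|P_R|\bigr)+2n\le a+2n-\gamma n^2$, and Lemma~\ref{lem:gain} applies.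
\end{proof}

\subsection{The final count}
Sets with a small boundary are few.

\begin{lemma}\label{lem:entropy}
Let $n^{-2}\le s\le1$. At most $e^{\omega(s)n^2}$ sets $S\subseteq V$ have at most $sn^2$ links between $S$ and $V\setminus S$.
\end{lemma}

\begin{proof}
By~\eqref{eq:binom} and $|\Lambda|\le2n^2$, the set of these links can be chosen in at most $(2e/s)^{sn^2}$ ways. Deleting them leaves at most $sn^2+1$ components of the grid, and $S$ is a union of some of them, which gives at most $2^{sn^2+1}\le4^{sn^2}$ choices.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:many}]
Let $\mathcal T$ be the class of $\tau\notin\mathcal N_1\cup\dots\cup\mathcal N_4$ with $D>\delta n^2$. For $\tau\in\mathcal T$ we have $|B|\le\eta n^2$, at most $\iota n^2$ interface links by Lemma~\ref{lem:interface}, and hence $|C^*|<\zeta n^2$.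

\emph{Many sites are free.} By Lemma~\ref{lem:cost}(b), \eqref{eq:rtypes} and $\eta\le\delta/8$, we have $2a\ge\frac\delta2n^2-\eta n^2-2n\ge\frac\delta4n^2$. This is the only use of $D>\delta n^2$.

\emph{The types have low entropy.} Links between $C$ and $V\setminus C$ are interface links, so by Lemma~\ref{lem:entropy} there are at most $e^{\omega(\iota)n^2}$ choices for $C$. By~\eqref{eq:binom} there are at most $(2e/\eta)^{\eta n^2}$ choices for $B$ with the names of the closing links. Then $A$ is the rest of $V\setminus\partial V$.

\emph{The set $\tau(A)$ has low entropy.} Let $C^\circ$ be the set of $u\in C$ whose four neighbors are in $C$ and whose four links are preserved. Let $u\in C\setminus C^\circ$. If a neighbor of $u$ is outside $V$, then $u$ is in row $n$ or column $n$. If a neighbor is in $V\setminus C$, then $u$ is an end of an interface link. Otherwise one of the links $\ell_{\mathrm S}(u)$, $\ell_{\mathrm W}(u)$, $\ell_{\mathrm S}(u+e_1)$, $\ell_{\mathrm W}(u+e_2)$ is broken, and one of $u,u+e_1,u+e_2$ is in $C^*$. So $|C\setminus C^\circ|\le(3\zeta+2\iota)n^2+2n$. For $u\in C^\circ$ the four grid neighbors of $\tau(u)$ are the tiles of the four neighbors of $u$, so they lie in $\tau(C)$.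 Hence at most $4|C\setminus C^\circ|\le13\zeta n^2$ links join $\tau(C)$ to its complement, and there are at most $e^{\omega(13\zeta)n^2}$ choices for the set $\tau(C)$. The set $\tau(B\cup\partial V)$ has at most $\eta n^2+2n\le2\eta n^2$ elements, so there are at most $(e/2\eta)^{2\eta n^2}$ choices for it. The set $\tau(A)$ is the complement of these two.

\emph{The sum.} Given the types and the set $\tau(A)$, choose the bijection $A\to\tau(A)$ in $a!$ ways and $\tau|_{\partial V}$ in at most $n^{4n}$ ways. Going through the sites in the strip order, Lemma~\ref{lem:reveal}(b) determines $\tau$ on $B\cup C$. So at most $e^{\omega^*n^2}n^{4n}a!$ rearrangements in $\mathcal T$ have $|A|=a$, and each has weight at most $q^{-2a}$. We have $a!\le e\sqrt a\,(a/e)^a\le3n(n^2/e)^a$. The hypothesis on $q$ gives $eq^2/n^2\ge(1+\varepsilon\sqrt e)^2$; this is the only place in the paper where more than $q\ge n/\sqrt e$ is needed. Since $2a\ge\frac\delta4n^2$ and $\omega^*\le\theta/2$,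
\[
\sum_{\tau\in\mathcal T}q^{-r(\tau)}\le\sum_{\delta n^2/8\le a\le n^2}3n\,n^{4n}e^{\omega^*n^2}\Bigl(\frac{n^2}{eq^2}\Bigr)^a\le3n^{4n+3}e^{\theta n^2/2}(1+\varepsilon\sqrt e)^{-\delta n^2/4}=3n^{4n+3}e^{-\theta n^2/2}.
\]
By Lemmas~\ref{lem:N1}, \ref{lem:N2}, \ref{lem:N3} and~\ref{lem:N4}, the classes $\mathcal N_1,\dots,\mathcal N_4$ add at most $4e^{-n^2}$. The proposition follows with any $c<\min(\theta/2,1)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBN}
Paul Balister, B\'ela Bollob\'as, Bhargav Narayanan,
\emph{Reconstructing random jigsaws},
arXiv:1707.04730 (2017).

\bibitem{Kur}
Kuratowski, \emph{Topology} II.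

\end{thebibliography}
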